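# Slopes in straight-line drawings of bounded-degree graphs

Throughout, $\log$ is the natural logarithm, graphs are finite and simple, $[n]=\{1,\dots,n\}$, and $e(U,Y)$ is the number of edges between two vertex sets $U$ and $Y$ on opposite sides of a bipartite graph.

## 1. Drawings, slopes, slope-number

**Definition (drawing).** A *(straight-line) drawing* of a graph $G$ maps each vertex to a point of the plane, distinct vertices to distinct points, and each edge to the segment between the points of its endpoints, in such a way that no vertex lies on an edge other than at that edge's endpoints. Edges may cross.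

Example. The path with edges $12$ and $23$ may be drawn with $1,2,3$ in this order on a horizontal line. If the points appear in the order $1,3,2$ on the line, the map is not a drawing, because vertex $3$ lies inside the edge $12$.

**Definition (slope).** The *slope* of an edge is the slope of the line that carries its segment, with $\infty$ allowed for vertical lines. Two edges have the same slope exactly when they are parallel or lie on a common line.

Example. The four sides of a square have two slopes. Its four sides and two diagonals together have four.

**Definition (slope-number).** The *slope-number* $\operatorname{sn}(G)$ is the minimum number of distinct edge slopes in a drawing of $G$.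

Example. For the star $K_{1,d}$ we have $\operatorname{sn}(K_{1,d})=\lceil d/2\rceil$. For the lower bound, suppose three edges at a vertex $v$ had the same slope. They would lie on one line through $v$, two of them on the same side of $v$, and the nearer endpoint of these two would lie on the other edge. So at most two edges at a vertex share a slope. For the upper bound, place the leaves in opposite pairs around the center.

**Definition (the extremal function).** For $n\ge 2$ and $\Delta\ge1$ let
$$k^*(n,\Delta)=\max\{\operatorname{sn}(G): G\text{ has } n \text{ vertices and maximum degree at most }\Delta\}.$$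

Example. If $\Delta\ge n-1$, every $n$-vertex graph is allowed. The star $K_{1,n-1}$ then shows $k^*(n,\Delta)\ge (n-1)/2$, so without a degree bound the slope-number can be linear in $n$.

Note that $k^*$ is nondecreasing in $\Delta$. It is also nondecreasing in $n$: adding an isolated vertex cannot lower the slope-number, since deleting that vertex from a drawing leaves a drawing.

## 2. Sublinear slope-number for bounded degree: the problem and the theorems

A graph of maximum degree at most $\Delta$ has at most $\Delta n/2$ edges, hence at most that many slopes, and we shall see at once in Section 4 that $n$ slopes always suffice. A star forces $\lceil\Delta/2\rceil$ slopes, which does not grow with $n$. The problem, posed in Dujmović, Suderman and Wood, "Graph Drawings with Few Slopes" (arXiv:math/0606446, 2006), asks whether the linear bound can always be beaten.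

*Is it true that for every fixed $\Delta$, $k^*(n,\Delta)=o(n)$ as $n\to\infty$?*

In the other direction the following is known: for every $\Delta\ge5$ and $\varepsilon>0$, for all sufficiently large $n$ with $\Delta n$ even, there is a $\Delta$-regular $n$-vertex graph with slope-number at least $n^{1-\frac{8+\varepsilon}{\Delta+4}}$. So the best one may hope for is a power $n^{1-\delta}$ with $\delta\to0$ as $\Delta$ grows. The answer is yes, and of this shape.

**Theorem 1.** Let $\Delta\ge1$, $n\ge2$, $q=\Delta^2+1$. Every $n$-vertex graph $G$ of maximum degree at most $\Delta$ satisfies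
$$\operatorname{sn}(G)\le 4q^2\Delta\, n^{1-1/\Delta}\bigl(2^{13}\log(2qn)\bigr)^{1/\Delta}\le C\,\Delta^5\,n^{1-1/\Delta}(\log n)^{1/\Delta}$$
with $C$ absolute. In particular, for fixed $\Delta$ this is $o(n)$.

**Theorem 2.** There is an absolute $c>0$ such that for all $\Delta\ge5$, $n\ge2$, some $n$-vertex graph of maximum degree at most $\Delta$ has slope-number at least $c\,n^{1-4/\Delta}$. Moreover, for each fixed $\Delta\ge5$ there is $c_\Delta>0$ such that for all large $n$ with $\Delta n$ even, some $\Delta$-regular $n$-vertex graph has slope-number at least $c_\Delta n^{1-4/\Delta}$.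

Theorem 2 improves the known exponent $1-\frac{8+\varepsilon}{\Delta+4}$ to $1-\frac4\Delta$. Together the theorems say that the extremal function is $n^{1-\Theta(1/\Delta)}$, with exponent between $1-\frac4\Delta$ and $1-\frac1\Delta$ up to a logarithmic factor. Since the constants are explicit or absolute, the degree may also grow with $n$.

**Corollary 3.** Let $\Delta=\Delta(n)$. If $\Delta\le a\log n/\log\log n$ with $a<\frac15$ fixed, then all $n$-vertex graphs of maximum degree at most $\Delta$ have $\operatorname{sn}=o(n)$. If $\Delta\ge\varepsilon\log n$ with $\varepsilon>0$ fixed, then some such graphs have $\operatorname{sn}=\Omega_\varepsilon(n)$.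

## 3. Maximum degree one and two, by hand

If $\Delta=1$, the edges form a matching. Draw them as parallel segments on different lines and put the isolated vertices elsewhere: one slope.

If $\Delta=2$, every component is a path (possibly a single vertex) or a cycle. Draw a path along a horizontal segment. Draw a cycle with all vertices but one, in cyclic order, evenly spaced along the segment from $(0,0)$ to $(1,0)$, and the last vertex at the apex $(\frac12,1)$, joined to the two ends. This uses the slopes $0,2,-2$. Now place the components side by side, the $i$-th one translated by $(2i,0)$. Different components lie in disjoint boxes, so the drawing is valid, and $\operatorname{sn}(G)\le3$. The triangle needs $3$.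

So for $\Delta\le2$ the number of slopes is bounded, because we know every component explicitly. For large $\Delta$ there are about $n^{\Delta n/2}$ labeled graphs to handle, up to a factor exponential in $n$ for fixed $\Delta$ (Section 9 gives the lower bound for a bipartite family). So we need a method that does not look at structure.

## 4. Points on a circle turn slopes into sums modulo $m$

Put $P_j=(\cos\frac{2\pi j}m,\sin\frac{2\pi j}m)$ for $j\in\mathbb Z_m$. The sum-to-product formulas give
$$P_i-P_j=2\sin\tfrac{\pi(i-j)}m\,\bigl(-\sin\tfrac{\pi(i+j)}m,\ \cos\tfrac{\pi(i+j)}m\bigr).$$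
So $P_iP_j$ has the direction of the vector in parentheses. Adding $m$ to $i+j$ only changes the sign of that vector, so the slope of $P_iP_j$ depends only on $i+j\bmod m$. A line meets a circle in at most two points, so no three of the $P_j$ are collinear. Hence *every* injection $f:V(G)\to\mathbb Z_m$ gives a valid drawing, and
$$\operatorname{sn}(G)\le\bigl|\{f(u)+f(v):uv\in E(G)\}\bigr|.\tag{1}$$

With $m=n$ this gives $\operatorname{sn}(G)\le n$ for every graph $G$.

Examples. Label the cycle $C_4$ by $0,1,2,3\in\mathbb Z_4$ in cyclic order. The sums are $1,3,1,3$: two slopes, the square. Label a path by $0,-1,1,-2,2,\dots$ in $\mathbb Z_m$. The sums are $-1,0,-1,0,\dots$: two slopes, a zigzag.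

The geometry is now gone. It remains to label the vertices injectively by $\mathbb Z_m$, with $m$ not much larger than $n$, so that the edge sums fall into a small set.

## 5. Placing vertices one at a time into a random sum set

A sensible first plan is this. Choose in advance a random set $S\subseteq\mathbb Z_m$ that contains each element independently with probability $p$, so that $|S|\approx pm$. Then place the vertices one at a time so that all edge sums land in $S$. When $u$ is placed and $v_1,\dots,v_d$ are its already placed neighbors, the allowed labels are
$$\{x\in\mathbb Z_m: x+f(v_c)\in S\ \text{ for } c=1,\dots,d\}.$$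
For fixed distinct values $f(v_c)$, each $x$ is allowed with probability $p^d$, so about $p^dm$ labels are allowed. For $d\le\Delta$ this is positive already when $p$ is slightly more than $m^{-1/\Delta}$, and then $|S|\approx m^{1-1/\Delta}$. That is the exponent in Theorem 1.

The plan stops working at injectivity. The label must be *unused*, and up to $n-1$ labels are used. The only thing the argument knows about the allowed set is its size, so to be sure of an unused label we must have $p^dm\ge n$. With $d=\Delta$ this gives
$$|S|\approx pm\ge n\,p^{1-\Delta}\ge n,$$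
which is no better than the trivial bound. Even an ordering in which $d\le\Delta-1$ gives $pm\ge np^{2-\Delta}\ge n$ for $\Delta\ge2$.

So each single vertex has plenty of candidates, and the trouble is competition between vertices. Competition for labels is what Hall's theorem measures. We therefore place a whole class of vertices at once by a matching, and for this we must know that the candidate sets of different vertices are well spread.

There is an obvious way they could fail to be. If all vertices of the class had the same labels on their earlier neighbors, they would all have the same candidate set, of size about $p^\Delta m$, and no matching could exist once the class is larger than that. So we take classes whose members have *disjoint* neighborhoods. The next lemma says that this is enough.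

## 6. The placement lemma and the tools behind it

Fix $n\ge2$, $\Delta\ge1$, $q=\Delta^2+1$ and set
$$N=2n,\qquad m=2qn=qN,\qquad L=\log m,\qquad p=\Bigl(\frac{2^{14}L}{N}\Bigr)^{1/\Delta},$$
so that
$$p^\Delta N=2^{14}L.\tag{2}$$
Here $N$ is the number of labels reserved for one class, twice what is needed, and $p^\Delta N$ is the typical number of candidates of one vertex, a large multiple of $\log m$. Since $p=(2^{13}\log(2qn)/n)^{1/\Delta}$, the first bound of Theorem 1 is exactly $4q^2\Delta pn$.

If $p>\frac14$ then $4q^2\Delta pn>q^2\Delta n\ge 4n$, as $q\ge2$, and the first bound of Theorem 1 follows from $\operatorname{sn}(G)\le n$. So from now on, until Theorem 1 is proved, $p\le\frac14$.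

**Lemma 4.** Let $V'$ be a set with $|V'|\le n$, let $W\subseteq\mathbb Z_m$ with $|W|=N$, and let $a_1,\dots,a_\Delta:V'\to\mathbb Z_m$ be injective. Then there are sets $S_1,\dots,S_\Delta\subseteq\mathbb Z_m$ with $|S_c|\le2pm$ and an injection $g:V'\to W$ such that $g(u)+a_c(u)\in S_c$ for all $u\in V'$ and all $c$.

Read $a_c(u)$ as the label of the $c$-th earlier neighbor of $u$. Example: for $\Delta=1$ the lemma asks for an injection $g$ such that the values $g(u)+a_1(u)$ all lie in a set of size at most $2pm$.

The proof uses four textbook facts.

**Chernoff's bounds.** If $X$ is binomial with mean $\mu$, then $\Pr(X\ge2\mu)\le e^{-\mu/3}$ and $\Pr(X\le\mu/2)\le e^{-\mu/8}$.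

**Spectral norm.** For a real matrix $A$, $\|A\|=\max|x^TAy|$ over unit vectors $x,y$. A $0/1$ matrix with at most one $1$ in each row and each column has norm at most $1$, because it moves some coordinates of $y$ to distinct places and deletes the others. By contrast, the $a\times b$ all-ones matrix $J$ has norm $\sqrt{ab}$.

**Matrix Bernstein inequality** (Tropp, *User-friendly tail bounds for sums of random matrices*, Found. Comput. Math. 12 (2012), Thm 1.6). Let $Z_s$ be independent random $d_1\times d_2$ matrices with $\mathbb EZ_s=0$ and $\|Z_s\|\le R$, and let $\sigma^2=\max\bigl(\|\sum\mathbb EZ_sZ_s^T\|,\|\sum\mathbb EZ_s^TZ_s\|\bigr)$. Then for $t\ge0$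
$$\Pr\Bigl(\bigl\|\textstyle\sum Z_s\bigr\|\ge t\Bigr)\le(d_1+d_2)\exp\Bigl(-\frac{t^2/2}{\sigma^2+Rt/3}\Bigr).$$

**Hall's theorem.** A bipartite graph between $V'$ and $W$ has a matching saturating $V'$ if and only if $|N(U)|\ge|U|$ for all $U\subseteq V'$.

The candidate graph has adjacency matrix $M$ with entries that are products of $\Delta$ random bits, and each bit is shared by many entries. Matrix Bernstein handles sums that are *linear* in independent bits. The way around this is to reveal the sets $S_1,S_2,\dots$ one at a time: given the earlier sets, each new factor enters linearly.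

## 7. Proof of Lemma 4

We may assume $V'\ne\emptyset$.

**Step 1: the random candidate matrices.** *This step sets up the random object.* Choose $S_1,\dots,S_\Delta$ at random, each containing each $s\in\mathbb Z_m$ with probability $p$, all choices independent. Let $\xi^{(c)}_s=1$ if $s\in S_c$ and $0$ otherwise. Let $M_0=J$ be the $V'\times W$ all-ones matrix, and for $1\le c\le\Delta$
$$M_c[u,x]=M_{c-1}[u,x]\cdot\xi^{(c)}_{x+a_c(u)}=\prod_{c'\le c}\xi^{(c')}_{x+a_{c'}(u)}.$$
The matrix $M=M_\Delta$ is the candidate graph: $M[u,x]=1$ exactly when $x+a_c(u)\in S_c$ for all $c$. We want a matching in it that saturates $V'$.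

**Step 2: sizes and degrees.** *This step shows that row sums, column sums and $|S_c|$ are near what one expects.* Fix $u$. For distinct $x$ and any $c'$ the indices $x+a_{c'}(u)$ are distinct, so the entries $M_c[u,x]$ involve disjoint sets of bits. They are independent, each equal to $1$ with probability $p^c$. So the row sum of $M_c$ at $u$ is $\mathrm{Bin}(N,p^c)$. Now fix $x$. Since every $a_{c'}$ is injective, distinct $u$ give distinct indices $x+a_{c'}(u)$, so again the entries are independent, and the column sum is $\mathrm{Bin}(|V'|,p^c)$. This is stochastically dominated by $\mathrm{Bin}(N,p^c)$. Finally $|S_c|\sim\mathrm{Bin}(m,p)$.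

All the means that appear are at least $2^{14}L$: indeed $pm\ge p^cN\ge p^\Delta N=2^{14}L$. Both $e^{-2^{14}L/3}$ and $e^{-2^{14}L/8}$ are at most $e^{-10L}=m^{-10}$. We apply Chernoff to each $|S_c|$ ($\Delta$ events), to each row and column sum of each $M_c$ (at most $\Delta(n+N)$ events), and from below to the row sums of $M_\Delta$ (at most $n\le\Delta n$ events). With failure probability at most $\Delta(1+2n+N)m^{-10}$, for all $1\le c\le\Delta$:

* (i) $|S_c|\le2pm$;
* (ii) all row and column sums of $M_c$ are at most $2p^cN$;
* (iii) all row sums of $M_\Delta$ are at least $\frac12p^\Delta N$.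

Statement (ii) holds trivially for $c=0$, where the sums are $N$ and $|V'|\le N$.

**Step 3: one factor at a time in spectral norm.** *This step shows that $M_c$ is close to $pM_{c-1}$.* Fix $c$ and condition on $S_1,\dots,S_{c-1}$ such that $M_{c-1}$ satisfies (ii), that is, its row and column sums are at most $2p^{c-1}N$. Sorting the entries of $M_{c-1}$ by the index $x+a_c(u)$, we get
$$M_c-pM_{c-1}=\sum_{s\in\mathbb Z_m}(\xi^{(c)}_s-p)P_s,\qquad P_s[u,x]=\begin{cases}M_{c-1}[u,x]&\text{if }x+a_c(u)=s,\\0&\text{otherwise.}\end{cases}$$
In row $u$ the only possible nonzero entry of $P_s$ is at $x=s-a_c(u)$. In column $x$ a nonzero entry needs $a_c(u)=s-x$, which by injectivity holds for at most one $u$. So $\|P_s\|\le1$, and the summands are independent and centered with norm at most $R=1$.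

For the variance, $P_sP_s^T$ is diagonal: its entry at $(u,u')$ with $u\ne u'$ is $\sum_xP_s[u,x]P_s[u',x]=0$, since no column has two nonzero entries. Its $u$-th diagonal entry is the row sum of $P_s$ at $u$. Hence $\sum_sP_sP_s^T$ is the diagonal matrix of row sums of $M_{c-1}$, and in the same way $\sum_sP_s^TP_s$ is the diagonal matrix of its column sums. Since $\mathbb E(\xi^{(c)}_s-p)^2\le p$,
$$\sigma^2\le p\cdot2p^{c-1}N=2p^cN.$$

Apply matrix Bernstein with $t=8\sqrt{p^cNL}$. The inequality $t/3\le p^cN$ is equivalent to $\frac{64}9L\le p^cN$, which holds because $p^cN\ge2^{14}L$. So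
$$\frac{t^2/2}{\sigma^2+t/3}\ge\frac{32\,p^cNL}{3\,p^cN}=\frac{32}3L>10L .$$
With $d_1+d_2\le n+2n$ we conclude: the probability that $M_{c-1}$ satisfies (ii) but $\|M_c-pM_{c-1}\|>8\sqrt{p^cNL}$ is at most $3n\,m^{-10}$.

**Step 4: a good outcome exists.** *This step adds up the failure probabilities.* The total over Steps 2 and 3 is at most
$$\Delta(1+4n)m^{-10}+3\Delta n\,m^{-10}\le8\Delta n\,m^{-10}\le4m^{-9}<1,$$
since $\Delta n\le qn=m/2$. Fix an outcome in which (i), (ii), (iii) hold and $\|M_c-pM_{c-1}\|\le8\sqrt{p^cNL}$ for all $c$. From here on nothing is random.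

**Step 5: the candidate graph is pseudorandom.** *This step compares $M$ with the constant matrix $p^\Delta J$.* The sum below telescopes:
$$M-p^\Delta J=\sum_{c=1}^\Delta p^{\Delta-c}\,(M_c-pM_{c-1}).$$
Since $p^{\Delta-c}\sqrt{p^c}=\sqrt{p^\Delta}\,p^{(\Delta-c)/2}$ and $\sqrt p\le\frac12$,
$$\|M-p^\Delta J\|\le8\sqrt{NLp^\Delta}\sum_{c=1}^\Delta p^{(\Delta-c)/2}\le16\sqrt{NLp^\Delta}=:\lambda .$$
By (2), $L=2^{-14}p^\Delta N$, so $\sqrt{NLp^\Delta}=2^{-7}p^\Delta N$ and $\lambda=\frac18p^\Delta N$. Evaluating $M-p^\Delta J$ on the indicator vectors of $U\subseteq V'$ and $Y\subseteq W$ gives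
$$\bigl|e(U,Y)-p^\Delta|U||Y|\bigr|\le\lambda\sqrt{|U||Y|},\qquad\lambda=\tfrac18p^\Delta N.\tag{3}$$

**Step 6: Hall's condition.** *This step produces the matching.* Suppose Hall's condition fails: there is $U\neq\emptyset$ with $t=|U|\le n=N/2$ and $Y=N(U)$ with $|Y|<t$.

If $t\le N/4$, all edges at $U$ go to $Y$, so (iii) and (3) give
$$\tfrac12\,t\,p^\Delta N\le e(U,Y)\le p^\Delta t^2+\lambda t\le t\,p^\Delta N\bigl(\tfrac14+\tfrac18\bigr),$$
a contradiction since $\frac12>\frac38$.

If $t>N/4$, let $X=W\setminus Y$. Then $|X|>N-t\ge N/2$ and $e(U,X)=0$, so (3) gives $p^\Delta t|X|\le\lambda\sqrt{t|X|}$, that is $t|X|\le(\lambda/p^\Delta)^2=N^2/64$. But $t|X|>\frac N4\cdot\frac N2=N^2/8$, a contradiction.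

So there is a matching saturating $V'$. Let $g(u)$ be the partner of $u$. Then $g:V'\to W$ is injective, and $M[u,g(u)]=1$ says $g(u)+a_c(u)\in S_c$ for all $c$. $\square$

## 8. Proof of Theorem 1

**Step 1: classes with disjoint neighborhoods.** *This step makes the injectivity hypothesis of Lemma 4 available.* A vertex has at most $\Delta+\Delta(\Delta-1)=\Delta^2$ other vertices within distance $2$. So greedy coloring with $q=\Delta^2+1$ colors partitions $V(G)$ into classes $V_1,\dots,V_q$ such that distinct vertices of a class are at distance at least $3$. Each class is therefore independent, and its members have pairwise disjoint neighborhoods. Example: in a long path $v_1,v_2,\dots$ three colors used periodically do this.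

**Step 2: placing the classes in turn.** *This step builds the labeling.* Partition $\mathbb Z_m$ into $W_1,\dots,W_q$ with $|W_i|=N$, which is possible because $m=qN$. Let $i\in\{1,\dots,q\}$ and suppose $f$ is already defined and injective on $V_1\cup\dots\cup V_{i-1}$ with $f(V_j)\subseteq W_j$. For $u\in V_i$ list its neighbors in $V_1\cup\dots\cup V_{i-1}$ as $v_1(u),\dots,v_{d(u)}(u)$, where $d(u)\le\Delta$, and set $a_c(u)=f(v_c(u))$ for $c\le d(u)$.

For each $c$ this is an injective partial map on $V_i$: for $u\ne u'$ the vertices $v_c(u)$ and $v_c(u')$ differ because the neighborhoods are disjoint, and $f$ is injective. Extend it arbitrarily to an injection $a_c:V_i\to\mathbb Z_m$, which is possible since $|V_i|\le n\le m$. Lemma 4 with $V'=V_i$ and $W=W_i$ yields sets $S_{i,1},\dots,S_{i,\Delta}$ and an injection $g:V_i\to W_i$. Put $f|_{V_i}=g$.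

**Step 3: counting the sums.** *This step gives the first bound.* The final $f$ is injective, since it is injective on each class and the $W_i$ are disjoint. Let $uv$ be an edge. Its ends lie in different classes, say $u\in V_i$ and $v\in V_j$ with $j<i$. Then $v=v_c(u)$ for some $c$, and $f(u)+f(v)=g(u)+a_c(u)\in S_{i,c}$. So all edge sums lie in $\bigcup_{i,c}S_{i,c}$, a set of size at most
$$q\Delta\cdot2pm=4q^2\Delta pn.$$
By (1), $\operatorname{sn}(G)\le4q^2\Delta pn$, the first bound.

**Step 4: the second inequality.** *This step cleans up constants.* We have $q\le2\Delta^2$, so $4q^2\Delta\le16\Delta^5$.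

If $\Delta\le n-1$, then $q\le(n-1)^2+1\le n^2$, so $2qn\le2n^3\le n^4$ and $\log(2qn)\le4\log n$. Thus $(2^{13}\log(2qn))^{1/\Delta}\le2^{15}(\log n)^{1/\Delta}$.

If $\Delta\ge n$, then $2qn\le4\Delta^3$ and $\log(4\Delta^3)\le\log4+3(\Delta-1)\le3\Delta$, so $(\log(2qn))^{1/\Delta}\le(3\Delta)^{1/\Delta}\le3\cdot2=6$, while $(\log n)^{1/\Delta}\ge\log2\ge\frac12$. Thus $(2^{13}\log(2qn))^{1/\Delta}\le2^{13}\cdot12\,(\log n)^{1/\Delta}$.

In both cases the second inequality holds with $C=2^{21}$. For fixed $\Delta$, $n^{1-1/\Delta}(\log n)^{1/\Delta}=n(\log n/n)^{1/\Delta}=o(n)$. $\blacksquare$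

## 9. Lower bounds by counting: many graphs, few sign vectors

The lower bound is a count: there are many graphs of maximum degree at most $\Delta$, and not many graphs have few slopes. Let $H=\Delta n/2$.

**Many graphs.** Let $n$ be even and let $\mathcal G_0$ be the set of unions of $\Delta$ perfect matchings of a fixed $K_{n/2,n/2}$ on $[n]$. These graphs have maximum degree at most $\Delta$ and at most $H$ edges. There are $((n/2)!)^\Delta$ ordered $\Delta$-tuples of perfect matchings. A graph of maximum degree at most $\Delta$ contains at most $\Delta^{n/2}$ perfect matchings between the sides, since each vertex of one side chooses one of at most $\Delta$ neighbors. So it is the union of at most $\Delta^{\Delta n/2}$ tuples. With $(n/2)!\ge(\frac n{2e})^{n/2}$,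
$$|\mathcal G_0|\ge\bigl((n/2)!\,\Delta^{-n/2}\bigr)^\Delta\ge\Bigl(\frac n{2e\Delta}\Bigr)^H.\tag{4}$$

**Definition (sign vector).** Let $f_1,\dots,f_N$ be real polynomials in $k$ variables. The *sign vector* at $s\in\mathbb R^k$ is the vector of the signs $-,0,+$ of $f_1(s),\dots,f_N(s)$.

Example. For $f_1=s$ and $f_2=s-1$ on $\mathbb R$ the attained sign vectors are $(-,-),(0,-),(+,-),(+,0),(+,+)$: five of the nine conceivable ones, and three without zeros.

**Warren's theorem** (Trans. AMS 133 (1968)). If $N\ge k$, then $N$ polynomials of degree at most $D$ in $k$ variables attain at most $(4eDN/k)^k$ sign vectors without zeros.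

We need zeros too. Choose one representative point for each attained vector in $\{-,0,+\}^N$; there are finitely many. Let $\epsilon>0$ be smaller than all nonzero absolute values of the $f_i$ at these points, and replace each $f_i$ by the pair $f_i+\epsilon,\ f_i-\epsilon$. At a representative, the pair has signs $(+,-)$, $(+,+)$ or $(-,-)$ according to whether $f_i$ is zero, positive or negative. So different vectors give different zero-free vectors of the $2N$ polynomials, and
$$\#\{\text{attained vectors in }\{-,0,+\}^N\}\le\Bigl(\frac{8eDN}k\Bigr)^k.\tag{5}$$

**The direct count, and what it costs.** Suppose $G$ has a drawing with slopes among $s_1,\dots,s_k$, where $\Delta\le k\le n$ and $\Delta\ge5$, rotated so that all $x$-coordinates differ. Call a pair of vertices *consecutive* if for some $l$ it lies on a line of slope $s_l$ with no other vertex of that line between. There are at most $kn$ consecutive pairs, and every edge is one of them. Which pairs are consecutive is decided by the signs of $x_j-x_i$ and of $(y_j-y_i)-s_l(x_j-x_i)$. These are at most $n^2k$ polynomials of degree at most $2$ in the $2n+k$ variables $x,y,s$ (and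 $n^2k\ge2n+k$ here). By (5), with the list padded by constants, there are at most
$$\Bigl(\frac{16e\,n^2k}{2n+k}\Bigr)^{2n+k}\le(8e\,nk)^{2n+k}$$
sets of consecutive pairs. Each contains at most $n^2(ekn/H)^H=n^2(2ek/\Delta)^H$ edge sets with at most $H$ edges. If all graphs in (4) have slope-number at most $k$, comparing and taking $H$-th roots gives
$$\frac nk\le4e^2\,n^{4/(\Delta n)}\,(8e\,nk)^{\frac4\Delta+\frac{2k}{\Delta n}} .$$
For fixed $\Delta$ and $k\le n/\log n$ the factors $n^{4/(\Delta n)}$ and $(8enk)^{2k/(\Delta n)}$ are bounded, so $k^{1+4/\Delta}\ge c_\Delta n^{1-4/\Delta}$, that is, $k\ge c'_\Delta n^{\frac{\Delta-4}{\Delta+4}}=c'_\Delta n^{1-\frac8{\Delta+4}}$. This is the known exponent, up to the $\varepsilon$.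

The loss is visible: the $2n$ vertex coordinates cost a factor of order $(nk)^{2n}$. To do better, do not treat the coordinates as unknowns. Given the slopes, a drawing solves *linear* equations, and those equations come from edges of $G$ itself. Naming $r\le2n$ independent edges with their slopes costs some power of $n$ and a factor $k^r$, but these $r$ edges then need not be named again, which saves the factor $k^r$. The factor $k^{2n}$ disappears, and only the $k$ slopes remain as variables for Warren's theorem.

## 10. An economical encoding of graphs with few slopes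

**Proposition 5.** Let $\Delta\ge5$, $n\ge2$, $H=\Delta n/2$, and let $k$ be an integer with $\Delta\le k\le n$. Let $\mathcal G$ be a family of labeled graphs on $[n]$, each with at most $H$ edges and slope-number at most $k$. Then
$$|\mathcal G|\le(256e^2n^2\Delta^2)^n\;n^{12k}\;\Bigl(\frac{10e\,k}\Delta\Bigr)^H.$$

*Proof.* We assign to each $G\in\mathcal G$ a code from which $G$ can be recovered, and count the codes.

**Step 1: a drawing without accidental coincidences.** *This step makes "collinear" a matter of linear algebra.* Take a drawing of $G$ with at most $k$ slopes, rotated so that no two vertices have the same $x$-coordinate. Then all edge slopes are real. Let $s_1,\dots,s_k$ be distinct reals containing all of them, and let edge $e$ have slope $s_{\sigma(e)}$. Write $z=(x_1,\dots,x_n,y_1,\dots,y_n)\in\mathbb R^{2n}$, and for $i<j$ and $l\in[k]$ define the linear functional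
$$\alpha_{ijl}(z)=(y_j-y_i)-s_l(x_j-x_i).$$
For distinct $x$-coordinates, $\alpha_{ijl}(z)=0$ says that $i$ and $j$ lie on a common line of slope $s_l$. Let $R$ be the span of the functionals $\alpha_{e\sigma(e)}$, $e\in E(G)$, let $Z$ be their common kernel, and let $r=\dim R\le2n$. Choose $B\subseteq E(G)$ with $|B|=r$ such that $\{\alpha_{e\sigma(e)}:e\in B\}$ is a basis of $R$.

The drawing is a point of $Z$. Being a valid drawing of $G$ with distinct $x$-coordinates is an open condition, because each vertex has positive distance from each edge not containing it. A functional vanishes on $Z$ exactly when it lies in $R$, so each $\alpha_{ijl}\notin R$ vanishes on $Z$ only on a proper subspace. Finitely many proper subspaces have dense complement in $Z$. So we may move the drawing slightly inside $Z$ to a point $\pi$ which is still a valid drawing with the same edge slopes and distinct $x$-coordinates, and for which $\alpha_{ijl}(\pi)\ne0$ whenever $\alpha_{ijl}\notin R$.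

Example. Let $n=3$. If both edges $12$ and $23$ have slope $s_1$, then $\alpha_{131}=\alpha_{121}+\alpha_{231}\in R$, and the three vertices stay collinear. If $12$ is the only edge and vertex $3$ happens to lie on its line, then $\alpha_{131}\notin R$, and vertex $3$ is moved off the line.

**Step 2: few pairs that contain all edges.** *This step finds a set $\Pi$ of at most $kn$ pairs with $E(G)\subseteq\Pi$.* For each $l$ let $i\sim_lj$ mean $i=j$ or $\alpha_{ijl}\in R$ (with $i,j$ in increasing order). By the choice of $\pi$ this is equivalent to $\alpha_{ijl}(\pi)=0$, that is, at $\pi$ the vertices $i,j$ lie on a common line of slope $s_l$. So $\sim_l$ is an equivalence relation. Let $\Pi$ be the set of pairs which, for some $l$, are consecutive in the $x$-order of $\pi$ within a class of $\sim_l$. For each $l$ there are at most $n-1$ such pairs, so $|\Pi|\le k(n-1)\le kn$. If $ij$ is an edge of slope $s_l$, then $i\sim_lj$. A vertex of the same class between them in the $x$-order would lie inside the edge, which is impossible. So $E(G)\subseteq\Pi$. In the first example above, with $x_1<x_2<x_3$, slope $s_1$ contributes $12$ and $23$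 to $\Pi$ but not $13$.

To recover $\Pi$ we need the $x$-order of $\pi$ and the relations $\sim_l$.

**Step 3: the $x$-order from a solved linear system.** *This step expresses the $x$-order by signs of polynomials in the slopes only.* Let
$$\mathcal P=\{z\in Z:\ x_j-x_i\ge1\text{ whenever }x_i(\pi)<x_j(\pi)\}.$$
It contains a large positive multiple of $\pi$, so it is nonempty. It has a minimal face, which is an affine subspace
$$F=\{z\in Z:\ x_j-x_i=1\text{ for all }(i,j)\in T'\}\subseteq\mathcal P,\qquad F\ne\emptyset,$$
for some set $T'$ of the ordered pairs in question (Schrijver, *Theory of Linear and Integer Programming*, Thm 8.4). Here is a direct argument. Take $z^*\in\mathcal P$ with as many tight constraints ($x_j-x_i=1$) as possible, let $T'$ be the set of these, and define $F$ as above. If some $w\in F$ were outside $\mathcal P$, move from $z^*$ toward $w$ and stop at the last point of $\mathcal P$. All constraints of $T'$ remain tight on the way. Some other constraint, the one about to be violated, is tight at the stopping point. So that point has more tight constraints than $z^*$, a contradiction.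

Since $F\subseteq\mathcal P$, every point of $F$ has the same $x$-order as $\pi$.

The equations of $F$ are $\alpha_{e\sigma(e)}=0$ for $e\in B$ and $x_j-x_i=1$ for $(i,j)\in T'$. Extend the independent functionals of $B$ to a maximal linearly independent subset, by functionals from a set $T\subseteq T'$. As the system is consistent, the omitted equations follow from the chosen ones. So the $r+t$ functionals, $t=|T|$, are linearly independent and still define $F$, and $r+t\le2n$.

The $(r+t)\times2n$ coefficient matrix of this system has entries in $\{0,\pm1,\pm s_1,\dots,\pm s_k\}$, of degree at most $1$ in $s=(s_1,\dots,s_k)$. Choose a set $Q$ of $r+t$ columns with nonzero minor $D_Q(s)$. Set the coordinates outside $Q$ to zero and solve by Cramer's rule. This gives a point of $F$ with coordinates $D_{Q,a}(s)/D_Q(s)$, where for $a\in Q$ the determinant $D_{Q,a}$ arises by replacing column $a$ by the right-hand side, and $D_{Q,a}:=0$ for $a\notin Q$. All these determinants have degree at most $r+t\le2n$ in $s$. With $x_i$ as the $i$-th coordinate, the sign of $x_j-x_i$ at this point is the sign of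
$$(D_{Q,j}-D_{Q,i})\,D_Q .$$
So the $x$-order is determined by the signs of at most $n^2$ polynomials in $s$ of degree at most $4n$.

Example. Let $n=2$ with one edge $12$ of slope $s_1$ and $x_1(\pi)<x_2(\pi)$. Then $F$ is given by $(y_2-y_1)-s_1(x_2-x_1)=0$ and $x_2-x_1=1$. With $Q$ the columns of $x_2,y_2$ the minor is $D_Q=\det\begin{pmatrix}-s_1&1\\1&0\end{pmatrix}=-1$, and Cramer's rule gives $x_2=1$, $y_2=s_1$, while $x_1=y_1=0$. Here $D_{Q,2}=\det\begin{pmatrix}0&1\\1&0\end{pmatrix}=-1$ and $(D_{Q,2}-D_{Q,1})D_Q=1>0$, as it should be.

**Step 4: the relations $\sim_l$ from bordered minors.** *This step expresses $\alpha_{ijl}\in R$ by vanishing of polynomials in the slopes.* The $r$ rows $\alpha_{e\sigma(e)}$, $e\in B$, are independent. Choose a set $Q'$ of $r$ columns on which they have a nonzero minor. Then $\alpha_{ijl}\in R$ if and only if all minors with rows $B\cup\{\alpha_{ijl}\}$ and columns $Q'\cup\{a\}$, $a\notin Q'$, vanish. To see this, subtract from the row $\alpha_{ijl}$ the unique combination of the rows of $B$ that agrees with it on $Q'$. This changes none of the minors, and now the bordered minor with column $a$ equals,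 up to sign, the nonzero minor on $Q'$ times the remaining entry in column $a$. All of these vanish exactly when the remaining row is zero, that is, when $\alpha_{ijl}$ is a combination of the rows of $B$. The number of polynomials is at most $\binom n2\cdot k\cdot2n\le n^3k$, each of degree at most $r+1\le2n+1\le4n$ in $s$.

**Step 5: counting sign vectors.** *This step bounds the number of possible $\Pi$.* Once $(B,\sigma|_B,T,Q,Q')$ is fixed, the polynomials of Steps 3 and 4 are fixed, and $\Pi$ is determined by their signs at the point $s\in\mathbb R^k$. There are at most $n^2+n^3k\le2n^3k$ of them, of degree at most $4n$. Pad the list with constants to length exactly $2n^3k\ge k$. By (5) the number of sign vectors is at most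
$$\Bigl(\frac{8e\cdot4n\cdot2n^3k}k\Bigr)^k=(64e\,n^4)^k\le n^{12k},$$
since $64e<2^8\le n^8$.

**Step 6: counting codes.** *This step multiplies the choices.* Let $h=|E(G)|$. The graph $G$ is determined by $r,t,h$, by $B,\sigma|_B,T,Q,Q'$, by the sign vector (which yields $\Pi$), and by the $(h-r)$-subset $E(G)\setminus B$ of $\Pi$. The choices are bounded as follows.

* There are at most $(2n+1)^2n^2\le16^n$ triples $(r,t,h)$, because $0\le r,t\le2n$, there are $1+\binom n2\le n^2$ values of $h$, and $(2n+1)n\le4^n$ for $n\ge2$ (true for $n=2$, and from $n$ to $n+1$ the left side grows by a factor less than $4$).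
* There are at most $4^{2n}=16^n$ pairs $(Q,Q')$ of subsets of the $2n$ columns.
* Since $B$ is a set of $r$ unordered pairs and $T$ a set of $t$ ordered pairs, the number of pairs $(B,T)$ is at most $\binom{\binom n2}r\binom{n(n-1)}t\le\binom{2n^2}{r+t}\le\binom{2n^2}{2n}\le\bigl(\frac{e\cdot2n^2}{2n}\bigr)^{2n}=(en)^{2n}$, where we used $r+t\le2n\le n^2$.
* There are at most $n^{12k}$ sign vectors.
* There are at most $k^r$ choices of $\sigma|_B$ and at most $\binom{kn}{h-r}$ choices of $E(G)\setminus B$.

For the last item we use $h\le H$, $H\le kn$ (as $\Delta\le k$), and $r\le2n=\frac4\Delta H\le\frac45H$; this is where $\Delta\ge5$ enters. In particular $H-r\ge\frac H5=\frac{\Delta n}{10}>0$. The function $(ekn/j)^j$ is increasing for $0<j\le kn$, since its logarithm has derivative $\log(kn/j)$. So $\binom{kn}{h-r}\le\bigl(\frac{ekn}{h-r}\bigr)^{h-r}\le\bigl(\frac{ekn}{H-r}\bigr)^{H-r}$ if $h>r$, and if $h=r$ the outer inequality holds because the right side is at least $1$. Therefore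
$$k^r\binom{kn}{h-r}\le k^r\Bigl(\frac{ekn}{H-r}\Bigr)^{H-r}=k^H\Bigl(\frac{en}{H-r}\Bigr)^{H-r}\le k^H\Bigl(\frac{10e}\Delta\Bigr)^{H-r}\le k^H\Bigl(\frac{10e}\Delta\Bigr)^H\Delta^{2n},$$
where the last step is $\bigl(\frac\Delta{10e}\bigr)^r\le\Delta^r\le\Delta^{2n}$. Note how $k^r$ and $k^{H-r}$ combine to $k^H$: this is the saving announced in Section 9. The product of all bounds is
$$16^n\cdot16^n\cdot(en)^{2n}\cdot n^{12k}\cdot k^H\Bigl(\frac{10e}\Delta\Bigr)^H\Delta^{2n}=(256e^2n^2\Delta^2)^n\,n^{12k}\Bigl(\frac{10e\,k}\Delta\Bigr)^H.\qquad\square$$

## 11. Proof of Theorem 2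

Write $k^*=k^*(n,\Delta)$; by (1), $k^*\le n$.

**Step 1: $n$ even and $5\le\Delta\le\log n$.** *This is the main case.* Put $k=\max(k^*,\Delta)\le n$. All graphs of $\mathcal G_0$ have at most $H$ edges and slope-number at most $k$. So (4) and Proposition 5 give
$$\Bigl(\frac n{2e\Delta}\Bigr)^H\le(256e^2n^2\Delta^2)^n\,n^{12k}\Bigl(\frac{10e\,k}\Delta\Bigr)^H,\qquad\text{hence}\qquad\Bigl(\frac nk\Bigr)^H\le(20e^2)^H(256e^2n^2\Delta^2)^n\,n^{12k}.$$
Taking $H$-th roots, with $n/H=2/\Delta$,
$$\frac nk\le20e^2\,(256e^2)^{2/\Delta}\,\Delta^{4/\Delta}\,n^{4/\Delta}\,n^{24k/(\Delta n)}\le C_1\,n^{4/\Delta}\,n^{24k/(\Delta n)}\tag{6}$$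
with $C_1$ absolute, because $\Delta^{1/\Delta}\le e^{1/e}$.

If $k\ge\Delta n/\log n$, put $y=\log n/\Delta\ge1$. Then $k\ge n/y\ge ne^{-4y}=n^{1-4/\Delta}$. Otherwise $n^{24k/(\Delta n)}=\exp\bigl(\frac{24k\log n}{\Delta n}\bigr)\le e^{24}$, and (6) gives $k\ge n^{1-4/\Delta}/(C_1e^{24})$.

It remains to pass from $k$ to $k^*$. Since $\Delta\le\log n\le n-1$, the star $K_{1,\Delta}$ with isolated vertices added is an allowed graph, and by Section 1 its slope-number is at least $\Delta/2$. So $k^*\ge\Delta/2$, hence $k^*\ge k/2\ge c_1n^{1-4/\Delta}$ with $c_1>0$ absolute.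

**Step 2: all other $\Delta\ge5$ and $n\ge2$.** *This step extends the bound, at the cost of the constant.* Let $n$ be even. If $\Delta>\log n\ge5$, put $\Delta'=\lfloor\log n\rfloor\ge\max(5,\frac12\log n)$. By monotonicity in $\Delta$ and Step 1,
$$k^*(n,\Delta)\ge k^*(n,\Delta')\ge c_1n^{1-4/\Delta'}=c_1n\,e^{-4\log n/\Delta'}\ge c_1e^{-8}n\ge c_1e^{-8}n^{1-4/\Delta}.$$
If $\log n<5$, then $k^*\ge1\ge e^{-5}n\ge e^{-5}n^{1-4/\Delta}$, since a single edge has a slope. If $n$ is odd, then $n\ge3$, and adding an isolated vertex gives $k^*(n,\Delta)\ge k^*(n-1,\Delta)$, while $(n-1)^{1-4/\Delta}\ge\frac12n^{1-4/\Delta}$. This proves the first statement with an absolute $c>0$.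

**Step 3: regular graphs.** *This step replaces the family $\mathcal G_0$ by regular graphs.* Fix $\Delta\ge5$. For $\Delta n$ even and $n$ large, the number of labeled $\Delta$-regular graphs on $[n]$ is at least $(b_\Delta n)^{\Delta n/2}$ for some $b_\Delta>0$ (Bender–Canfield, J. Combin. Theory Ser. A 24 (1978)). Each has exactly $H$ edges. Let $k$ be the larger of $\Delta$ and the maximum slope-number over these graphs; $k\le n$ for $n\ge\Delta$. Proposition 5 gives
$$(b_\Delta n)^H\le(256e^2n^2\Delta^2)^n\,n^{12k}\Bigl(\frac{10e\,k}\Delta\Bigr)^H,\qquad\text{hence}\qquad\frac nk\le C_\Delta\,n^{4/\Delta}\,n^{24k/(\Delta n)} .$$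
For $\log n\ge\Delta$ the two cases of Step 1 apply verbatim and give $k\ge c'_\Delta n^{1-4/\Delta}$. Since $\Delta\ge5$ the exponent is positive, so for large $n$ this exceeds $\Delta$. Then $k$ is not $\Delta$ but the slope-number of some $\Delta$-regular $n$-vertex graph. $\blacksquare$

## 12. Growing degree: proof of Corollary 3

In the first case we may take $\Delta\ge1$, since a graph without edges has no slopes. Theorem 1 bounds $\operatorname{sn}(G)/n$ by $C\Delta^5(\log n/n)^{1/\Delta}$. For large $n$, $\Delta\le a\log n/\log\log n\le\log n$, so $\Delta^5\le(\log n)^5$ and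
$$\Bigl(\frac{\log n}n\Bigr)^{1/\Delta}\le\exp\Bigl(-\frac{(\log n-\log\log n)\log\log n}{a\log n}\Bigr)=(\log n)^{-1/a+o(1)}.$$
The product is at most $(\log n)^{5-1/a+o(1)}$, which tends to $0$ because $a<\frac15$.

In the second case let $n$ be large enough that $\varepsilon\log n\ge5$. Theorem 2 gives a graph of maximum degree at most $\Delta$ with
$$\operatorname{sn}\ge c\,n^{1-4/\Delta}=c\,n\,e^{-4\log n/\Delta}\ge c\,e^{-4/\varepsilon}\,n.\qquad\blacksquare$$
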